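# Maximizing the first Steklov eigenvalue on long annuli

## 1. Equal weights on the two boundary circles

Take a cylinder $[0,T]\times\mathbb S^1$ and spread a mass over its two boundary circles. How should the mass be spread so that the first Steklov eigenvalue, multiplied by the total mass, is as large as possible? The cylinder is symmetric under all rotations and under the reflection $t\mapsto T-t$. So the answer one would first guess is: spread the mass uniformly, with the same density on both circles. We test this by hand after fixing the definitions. The guess fails in two ways. On long cylinders the two circles need different weights, and on short cylinders rotational symmetry itself must be given up. The theorem of this lecture says that on long cylinders, once the two weights are right, rotational symmetry is right.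

**Definition (Steklov eigenvalues with density).** Let $\Sigma$ be a compact surface with non-empty boundary, $g$ a Riemannian metric and $\rho\in C^\infty_{>0}(\partial\Sigma)$. The numbers $0=\sigma_0(\Sigma,g,\rho)<\sigma_1(\Sigma,g,\rho)\le\sigma_2(\Sigma,g,\rho)\le\dots\nearrow\infty$, counted with multiplicity, are those $\sigma$ for which
$$\Delta_gu=0\ \text{ in }\Sigma,\qquad \partial_{\nu_g}u=\sigma\rho u\ \text{ on }\partial\Sigma$$
has a non-trivial solution. The normalized eigenvalues are $\bar\sigma_k(\Sigma,g,\rho)=\sigma_k(\Sigma,g,\rho)\int_{\partial\Sigma}\rho\,ds_g$, and $\bar\sigma_k(\Sigma,g)=\bar\sigma_k(\Sigma,g,1)$.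

Example: on the flat unit disc $\mathbb D$ with $\rho=1$, the functions $r^n\cos n\theta$ and $r^n\sin n\theta$ satisfy $\partial_ru=nu$ on the boundary. So the eigenvalues are $0,1,1,2,2,\dots$, and $\bar\sigma_1(\mathbb D)=2\pi$.

With the boundary measure $\mu=\rho\,ds_g$, the variational characterization is
$$\sigma_1=\min\Big\{\frac{\int_\Sigma|\nabla v|^2}{\int v^2\,d\mu}:\ v\in H^1(\Sigma),\ v\ne0\text{ in }L^2(\mu),\ \int v\,d\mu=0\Big\}.\tag{1}$$

**Conformal invariance.** On a surface the Dirichlet integral does not change when $g$ is replaced by $e^{2\omega}g$, while $ds_{e^{2\omega}g}=e^{\omega}ds_g$. So $\bar\sigma_k(\Sigma,e^{2\omega}g,\rho)=\bar\sigma_k(\Sigma,g,e^\omega\rho)$: the number $\bar\sigma_k$ depends only on the conformal class of $g$ and on the measure $\rho\,ds_g$. Given $\rho$, we may extend $\log\rho$ to a smooth function $\omega$ on $\Sigma$ and absorb $\rho$ into the metric. Hence for a conformal class $\mathcal C$,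
$$\sup_{g\in\mathcal C}\bar\sigma_k(\Sigma,g)=\sup_{g\in\mathcal C,\ \rho}\bar\sigma_k(\Sigma,g,\rho).$$
A pair $(g,\rho)$ with $g\in\mathcal C$ that attains this supremum for $k=1$ is called $\bar\sigma_1$-conformally maximal.

Let $\mathbb A$ be the annulus, $\mathbb A_T=[0,T]\times\mathbb S^1$ with coordinates $(t,\theta)$ and the flat metric, and $\mathcal C_T$ its conformal class. A pair $(g,\rho)$ on $\mathbb A_T$ is rotationally symmetric if it is invariant under all $\theta\mapsto\theta+c$. By conformal invariance we always compute with the flat metric, a density $\rho$, and $\mu=\rho\,ds$, where $ds=d\theta$ on each circle. Throughout,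
$$\ell=\frac T2,\qquad\vartheta=\tanh\ell,\qquad \coth T=\frac{1+\vartheta^2}{2\vartheta},\qquad\sinh T=\frac{2\vartheta}{1-\vartheta^2}.$$

**Test of the guess $\rho=1$.** Separate variables and use the reflection $t\mapsto T-t$. The eigenfunctions are $1$ and $t-\ell$, and for $n\ge1$ the functions $\cosh n(t-\ell)$ and $\sinh n(t-\ell)$ times $\cos n\theta$ or $\sin n\theta$. The non-zero eigenvalues are $1/\ell$, $n\tanh n\ell$ and $n\coth n\ell$. Since $n\tanh n\ell\ge\tanh\ell$ and $n\coth n\ell>1>\tanh\ell$, the smallest is $\min(\tanh\ell,1/\ell)$, so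
$$\bar\sigma_1(\mathbb A_T,\text{flat},1)=4\pi\min\big(\tanh\ell,\ 1/\ell\big).$$
The two terms agree when $\ell\tanh\ell=1$. The function $t\tanh t$ increases strictly from $0$ to $\infty$, so there is exactly one positive solution $t_1\approx1.2$ of $t=\coth t$. Put $T_1=2t_1$. Note that $t_1>1$, so $T_1>2$.

For $T>T_1$ the value is $8\pi/T$, which tends to $0$. This is bad: give one circle density $1$ and the other a tiny density, and the normalized eigenvalue is close to $2\pi\tanh T$, as the next section shows. Equal weights are therefore wrong on long cylinders.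

## 2. Two unequal weights

Keep rotational symmetry and drop the reflection. The density is then a constant $\rho_+$ on $\{T\}\times\mathbb S^1$ and a constant $\rho_-$ on $\{0\}\times\mathbb S^1$. We compute $\bar\sigma_1$ exactly and choose the best weights. Put
$$s=\rho_++\rho_-,\qquad \delta=\frac{\rho_+\rho_-}{s^2}\in(0,\tfrac14],\qquad y=s\sigma .$$
Then $\bar\sigma=2\pi y$, and $\delta=\frac14$ exactly for equal weights.

For boundary values $A$ at $T$ and $B$ at $0$ in the mode $n=0$, the harmonic extension is linear, with outward derivatives $(A-B)/T$ and $(B-A)/T$. The eigenvalue condition is $(\frac1T-\sigma\rho_+)(\frac1T-\sigma\rho_-)=\frac1{T^2}$, whose non-zero solution is $\sigma=s/(T\rho_+\rho_-)$: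
$$y_0(\delta)=\frac1{T\delta}.$$
In the mode $n=1$ the extension has radial part $\big(A\sinh t+B\sinh(T-t)\big)/\sinh T$, with outward derivatives $A\coth T-B/\sinh T$ and $B\coth T-A/\sinh T$. The condition $(\coth T-\sigma\rho_+)(\coth T-\sigma\rho_-)=1/\sinh^2T$ reads
$$\delta y^2-y\coth T+1=0,\qquad\text{smaller root}\quad y_1(\delta)=\frac{2}{\coth T+\sqrt{\coth^2T-4\delta}} .$$
For $n\ge2$ the energy $\int(w'^2+n^2w^2)dt$ of the radial part exceeds the one with $n=1$, so the lowest eigenvalue of mode $n$ exceeds that of mode $1$. Therefore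
$$\frac{\bar\sigma_1}{2\pi}=\min\big(y_0(\delta),y_1(\delta)\big).$$
As $\delta\to0$ this tends to $\tanh T$, the value announced above. Here $y_0$ is strictly decreasing in $\delta$ and $y_1$ is strictly increasing, with
$$y_0(\tfrac14)=\frac2\ell,\qquad y_1(\tfrac14)=\frac{2\sinh T}{\cosh T+1}=2\tanh\ell .$$

If $T\le T_1$, then $\ell\tanh\ell\le1$, so $y_1(\frac14)\le y_0(\frac14)$. By monotonicity the minimum is $y_1(\delta)$ for every $\delta$, and the best choice is $\delta=\frac14$, with value $\bar\sigma_1=4\pi\tanh\ell$.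

If $T\ge T_1$, the two graphs cross at a unique $\delta_*\in(0,\frac14]$, and the crossing is the maximum of the minimum. At the crossing $\delta y=1/T$, so the quadratic equation becomes $\frac yT-y\coth T+1=0$. Hence $y=G_*$, where
$$G_*=G_*(T)=\frac1{\coth T-1/T}=\frac T{T\coth T-1},\qquad \delta_*=\frac1{TG_*}.$$
If we scale the weights so that $\sigma_1=1$, then $s=y=G_*$, so
$$\rho_++\rho_-=G_*,\qquad \rho_+\rho_-=\delta_*G_*^2=\frac{G_*}T.\tag{2}$$
For $T=4$: equal weights give $\bar\sigma_1/2\pi=1$, while $G_*\approx1.332$, attained with weights approximately $0.999$ and $0.333$.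

We record two consequences. For every $T$, each rotationally symmetric pair has
$$\bar\sigma_1\le2\pi y_1(\tfrac14)=4\pi\tanh\ell.\tag{3}$$
For $T\ge T_1$, the weights (2) give $\bar\sigma_1=2\pi G_*$, and this is the best value among rotationally symmetric pairs.

## 3. Stretched catenoids and the statements

**Definition (free boundary harmonic map).** A map $\hat\Psi\colon(\Sigma,g)\to\mathbb B^m$ into the closed unit ball is a free boundary harmonic map if it is harmonic, $\hat\Psi(\partial\Sigma)\subset\mathbb S^{m-1}$, and on $\partial\Sigma$ the derivative $\partial_{\nu_g}\hat\Psi$ is a positive multiple of $\hat\Psi$. Put $g_{\hat\Psi}=\frac12|d\hat\Psi|_g^2\,g$ (a metric where $d\hat\Psi\ne0$, independent of the choice of $g$ in its conformal class) and $\rho_{\hat\Psi}=|\partial_{\nu_{g_{\hat\Psi}}}\hat\Psi|$. Then $\partial_{\nu_{g_{\hat\Psi}}}\hat\Psi=\rho_{\hat\Psi}\hat\Psi$, so the coordinates of $\hat\Psi$ are Steklov eigenfunctions with eigenvalue $1$ for $(g_{\hat\Psi},\rho_{\hat\Psi})$.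 The map has spectral index $1$ if $\sigma_1(\Sigma,g_{\hat\Psi},\rho_{\hat\Psi})=1$. Its energy is $E(\hat\Psi)=\frac12\int_\Sigma|d\hat\Psi|_g^2\,dv_g$.

Example: for the identity of the unit disc, $\partial_\nu\hat\Psi=\hat\Psi$, $g_{\hat\Psi}$ is the flat metric, $\rho_{\hat\Psi}=1$, the spectral index is $1$, and $2E=2\pi=\bar\sigma_1(\mathbb D)$.

A second example: on $\mathbb A_T$ take $a(t)=A\cosh(t-\ell)$, $b(t)=A(t-\ell)$ and the map $(a\cos\theta,a\sin\theta,b)$. At both ends the outward derivative multiplies $a$ by $\tanh\ell$ and $b$ by $1/\ell$. The free boundary condition holds exactly when $\ell\tanh\ell=1$, that is $T=T_1$, with $A>0$ chosen so that $a^2+b^2=1$ at the ends. This is the critical catenoid.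

In "Laplace and Steklov extremal metrics via $n$-harmonic maps", arXiv:2103.15204 (2021), Karpukhin and Métras construct for every $T\ge T_1$ a specific rotationally symmetric free boundary harmonic map of spectral index $1$,
$$\hat\Psi_T(t,\theta)=(a(t)\cos\theta,a(t)\sin\theta,b(t)),\qquad a''=a,\ b''=0,$$
from $\mathbb A_T$ to $\mathbb B^3$, whose image is a piece of a stretched catenoid. Here $\hat\Psi_{T_1}$ is the immersion of the critical catenoid, the pair $(g_{\hat\Psi_T},\rho_{\hat\Psi_T})$ is rotationally symmetric, and $\bar\sigma_1(\mathbb A_T,g_{\hat\Psi_T},\rho_{\hat\Psi_T})=2E(\hat\Psi_T)>2\pi$, with $2E(\hat\Psi_T)\to2\pi$ as $T\to\infty$. The same paper poses the conjecture that $\sup_{g\in\mathcal C_T}\bar\sigma_1(\mathbb A,g)=2E(\hat\Psi_T)$ for all $T\ge T_1$. In particular, maximal pairs could then be chosen rotationally symmetric.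

The next lemma identifies the boundary weights of $\hat\Psi_T$ with the optimal weights (2).

**Lemma 1.** Let $a''=a$, $b''=0$, $a\not\equiv0$, $b$ non-constant. Suppose $a'=z_+a$, $b'=z_+b$ at $t=T$ and $-a'=z_-a$, $-b'=z_-b$ at $t=0$, with $z_\pm>0$. Then $z_++z_-=G_*$ and $z_+z_-=G_*/T$.

*Proof.* Let $b'=\gamma\ne0$. Then $b(T)=\gamma/z_+$ and $b(0)=-\gamma/z_-$. Since $b(T)-b(0)=\gamma T$, we get $T=1/z_++1/z_-$, that is, $z_++z_-=Tz_+z_-$. Next, $a(0)\ne0$, since otherwise $a'(0)=-z_-a(0)=0$ and $a\equiv0$. So $a=a(0)(\cosh t-z_-\sinh t)$. The condition at $T$ is $\sinh T-z_-\cosh T=z_+(\cosh T-z_-\sinh T)$, or $(1+z_+z_-)\sinh T=(z_++z_-)\cosh T$. Inserting $z_++z_-=Tz_+z_-$ gives $z_+z_-=\sinh T/(T\cosh T-\sinh T)=G_*/T$, and then $z_++z_-=G_*$. $\square$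

The map $\hat\Psi_T$ satisfies the hypotheses. Its image is a piece of a stretched catenoid, so $a\not\equiv0$ and $b$ is non-constant. On the boundary $\partial_\nu\hat\Psi_T=z\hat\Psi_T$ with $z=\hat\Psi_T\cdot\partial_\nu\hat\Psi_T=\pm(aa'+bb')$, which is positive and constant on each circle. Since $|\hat\Psi_T|=1$ on the boundary, integration by parts gives
$$2E(\hat\Psi_T)=\int_{\mathbb A_T}|d\hat\Psi_T|^2=\int_{\partial\mathbb A_T}\hat\Psi_T\cdot\partial_\nu\hat\Psi_T=2\pi(z_++z_-)=2\pi G_*.\tag{4}$$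
Moreover $|d\hat\Psi_T|^2=a'^2+a^2+b'^2>0$, so $g_{\hat\Psi_T}$ is a metric. By conformal invariance its boundary measure is $\rho_{\hat\Psi_T}ds_{g_{\hat\Psi_T}}=|\partial_\nu\hat\Psi_T|\,d\theta=z_\pm d\theta$, with $\nu$ the flat normal. These are the weights (2), and Section 2 confirms by hand that $\sigma_1=1$ and $\bar\sigma_1=2\pi G_*$ for this pair.

When are $z_\pm$ real? They are the roots of $z^2-G_*z+G_*/T$, whose discriminant is $G_*^2-4G_*/T=\frac{G_*}T(TG_*-4)$. Since $TG_*-4=(T^2-4T\coth T+4)/(T\coth T-1)$, it has the sign of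
$$T^2-4T\coth T+4=T^2-2T\vartheta-\frac{2T}\vartheta+4=(T-2\vartheta)\Big(T-\frac2\vartheta\Big).\tag{5}$$
The first factor is positive because $\tanh\ell<\ell$. The second is positive, zero or negative according to whether $\ell\tanh\ell>1$, $=1$ or $<1$, that is, $T>T_1$, $T=T_1$ or $T<T_1$.

We can now state what will be proved.

**Theorem A.** For every $T\ge T_1$,
$$\sup_{g\in\mathcal C_T}\bar\sigma_1(\mathbb A,g)=2E(\hat\Psi_T)=2\pi G_*(T)=\frac{2\pi T}{T\coth T-1},$$
and the supremum is attained by the rotationally symmetric pair $(g_{\hat\Psi_T},\rho_{\hat\Psi_T})$. So the conjecture is true.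

**Theorem B.** Let $T\ge T_1$ and $g\in\mathcal C_T$. The pair $(g,\rho)$ is $\bar\sigma_1$-conformally maximal if and only if, up to a constant factor, $\rho\,ds_g$ equals $z_1d\theta$ on one boundary circle and $z_2d\theta$ on the other, where $z_{1,2}=\frac12\big(G_*\pm\sqrt{G_*^2-4G_*/T}\big)$. If $T=T_1$, then $z_1=z_2$ and the maximal measure is unique up to scale. If $T>T_1$, then $z_1\ne z_2$ and there are exactly two up to scale, exchanged by $t\mapsto T-t$. Moreover $T\mapsto\sup_{\mathcal C_T}\bar\sigma_1$ is strictly decreasing on $[T_1,\infty)$.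

**Proposition C.** (i) For $T<T_1$ there is no free boundary harmonic map of the form $(a(t)\cos\theta,a(t)\sin\theta,b(t))$ with $a\not\equiv0$ and $b$ non-constant. (ii) For $T\le T_1$ the supremum of $\bar\sigma_1$ over rotationally symmetric pairs is $4\pi\tanh(T/2)$. (iii) For every $T>0$, $\sup_{\mathcal C_T}\bar\sigma_1\ge2\pi$; hence for $T<\ln3$ no maximal pair can be rotationally symmetric.

The range $\ln3\le T<T_1$ is not settled by these notes.

## 4. Short annuli, and why averaging over rotations fails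

Parts (i) and (ii) of Proposition C are already proved. In (i), harmonicity gives $a''=a$ and $b''=0$, and as above the boundary factors $z_\pm$ are positive constants. By Lemma 1 they would be real roots of $z^2-G_*z+G_*/T$, whose discriminant is negative for $T<T_1$ by (5). Part (ii) is the case $T\le T_1$ of Section 2.

*Proof of (iii).* The aim is a density that lives on almost all of one circle and makes the annulus behave like a disc.

**Step 1. A bounded density with $\int|\nabla v|^2\ge\int\rho v^2$.** Cut the annulus along $\theta=\pi$. Let $\Phi$ map the open rectangle $(0,T)\times(-\pi,\pi)$ conformally onto $\mathbb D$. It extends to a homeomorphism of the closures, and by Schwarz reflection it is smooth with non-zero derivative across the open sides. Compose with a Möbius transformation of $\mathbb D$ that shrinks the complementary arc. So, given $\varepsilon>0$, we may assume that the side $\{T\}\times(-\pi,\pi)$ maps onto an arc of length greater than $2\pi-\varepsilon$. Choose a closed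 subarc $J$ with $|J|>2\pi-2\varepsilon$, let $I=\Phi^{-1}(J)$ and $\rho=|\Phi'|\chi_I$, which is bounded.

Let $v\in C^\infty(\mathbb A_T)$ with $\int\rho v=0$, put $w=v\circ\Phi^{-1}$ and $\bar w=\frac1{2\pi}\int_{\partial\mathbb D}w$. Then $w$ is continuous on the closed disc and has finite Dirichlet integral, and $\int_Jw=\int\rho v=0$. With $\sigma_1(\mathbb D)=1$,
$$\int_{\mathbb A_T}|\nabla v|^2=\int_{\mathbb D}|\nabla w|^2\ge\int_{\partial\mathbb D}|w-\bar w|^2\ge\int_J|w-\bar w|^2=\int_Jw^2+|J|\bar w^2\ge\int\rho v^2 .$$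
For general $v\in H^1$ with $\int\rho v=0$, approximate $v$ in $H^1$ by smooth functions and subtract the constants that restore $\int\rho v=0$. These constants tend to $0$ because traces converge. So the inequality holds for all such $v$.

**Step 2. Passing to smooth positive densities.** Let $\rho_j>0$ be smooth with $\rho_j\to\rho$ in $L^2(\partial\mathbb A_T)$; we show $\liminf\sigma_1(\rho_j)\ge1$. If the lower limit is $\infty$, there is nothing to prove. Otherwise take a subsequence realizing it, with eigenfunctions $v_j$, $\int\rho_jv_j=0$, $\int\rho_jv_j^2=1$. Then $\int|\nabla v_j|^2=\sigma_1(\rho_j)$ is bounded. By Poincaré the functions $v_j$ minus their averages $c_j$ over $\mathbb A_T$ are bounded in $H^1$. From $c_j\int\rho_j=-\int\rho_j(v_j-c_j)$, $\int\rho_j\to|J|>0$ and the $L^2$ bounds, $c_j$ is bounded. So along a further subsequence $v_j\rightharpoonup v$ in $H^1$, with traces converging strongly in $L^4$. Hence $\int\rho v=0$ and $\int\rho v^2=1$, and Step 1 gives $\liminf\sigma_1(\rho_j)\ge\int|\nabla v|^2\ge1$.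

Since $\int\rho_j\to\int_I|\Phi'|=|J|$, we get $\liminf\bar\sigma_1(\rho_j)\ge|J|>2\pi-2\varepsilon$, and $\varepsilon$ was arbitrary. If $T<\ln3$, then $4\pi\tanh(T/2)=4\pi\frac{e^T-1}{e^T+1}<2\pi$, so by (3) no rotationally symmetric pair is maximal. $\square$

This also disposes of the first approach to Theorem A that comes to mind: average $\rho$ over all rotations, and show that this does not lower $\bar\sigma_1$. Averaging keeps the mass and produces a rotationally symmetric density. If it never lowered $\bar\sigma_1$, then $\sup_{\mathcal C_T}\bar\sigma_1$ would equal the rotationally symmetric supremum for every $T$. For $T<\ln3$ this contradicts (iii) and (3). So a proof has to use that $T$ is large, and averaging alone has no place for that.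

## 5. Balancing with points of the hyperboloid

To bound $\sigma_1$ from above for an arbitrary density we need test functions of $\mu$-mean zero. Hersch's device is to embed the surface conformally in $\mathbb S^2$ and use the Möbius group of the sphere to bring the center of mass to the origin. We write this in Minkowski space, where the Möbius family becomes a family of points $P$.

On $\mathbb R^{1,3}$ let $\langle x,y\rangle=x_0y_0-x_1y_1-x_2y_2-x_3y_3$, and let $H^3=\{\langle P,P\rangle=1,\ P_0>0\}$. For $P\in H^3$ the form is negative definite on $P^\perp$. Put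
$$X(t,\theta)=(\cosh t,\sinh t,\cos\theta,\sin\theta),\qquad\langle X,X\rangle=0 .$$
Dividing by $X_0$ gives the standard conformal embedding $x=(\tanh t,\operatorname{sech}t\cos\theta,\operatorname{sech}t\sin\theta)\in\mathbb S^2$.

**Lemma 2 (balancing).** There is $P\in H^3$ with $\displaystyle\int_{\partial\mathbb A_T}\frac{\langle E,X\rangle}{\langle P,X\rangle}\,d\mu=0$ for all $E\perp P$.

*Proof.* The point $P$ is found as a minimum of a function on $H^3$. Let $\bar\mu$ be the push-forward of $\mu/\mu(\partial\mathbb A_T)$ under $X\mapsto x=(X_1,X_2,X_3)/X_0$. This map is injective on $\partial\mathbb A_T$, so $\bar\mu$ has no atoms. Let $F(P)=\int\log\langle P,(1,x)\rangle\,d\bar\mu$. For $P=(\cosh r,\sinh r\,\omega)$, $r\ge0$, $\omega\in\mathbb S^2$,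
$$\langle P,(1,x)\rangle=\tfrac12e^r(1-\omega\cdot x)+\tfrac12e^{-r}(1+\omega\cdot x)\ge e^{-r}.$$

First we show that $F\to\infty$ as $r\to\infty$. There is $\varepsilon\in(0,1)$ with $\bar\mu\{1-\omega\cdot x<\varepsilon\}\le\frac14$ for all $\omega$. Otherwise there would be $\varepsilon_j\to0$ and $\omega_j\to\omega$ with $\bar\mu\{1-\omega_j\cdot x<\varepsilon_j\}>\frac14$; every neighborhood of $\omega$ would have mass at least $\frac14$, and $\omega$ would be an atom. Where $1-\omega\cdot x\ge\varepsilon$ the integrand is at least $r+\log\frac\varepsilon2$; elsewhere it is at least $-r$. For $r\ge\log\frac2\varepsilon$ this gives $F\ge\frac34(r+\log\frac\varepsilon2)-\frac14r$, which tends to $\infty$.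

So the continuous function $F$ has a minimum $P$. For $E\perp P$ with $\langle E,E\rangle=-1$, the curve $\cosh\epsilon\,P+\sinh\epsilon\,E$ stays in $H^3$. The derivative of $F$ along it at $\epsilon=0$ is $\int\frac{\langle E,(1,x)\rangle}{\langle P,(1,x)\rangle}d\bar\mu=0$. The quotient is homogeneous of degree $0$ in $(1,x)$, so $(1,x)$ may be replaced by $X=X_0(1,x)$. $\square$

We now put $P$ in a normal form. Rotations in $\theta$ are isometries of $\mathbb A_T$. Replacing $\mu$ by a rotated measure, which does not change $\bar\sigma_1$, we may assume $P_3=0$ and $P_2\ge0$, so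
$$P=(\cosh C\cosh s_0,\ \cosh C\sinh s_0,\ \sinh C,\ 0),\qquad C\ge0,\ s_0\in\mathbb R .$$
A frame of $P^\perp$ with $\langle E_i,E_j\rangle=-\delta_{ij}$ is
$$E_1=(\sinh s_0,\cosh s_0,0,0),\quad E_2=(\sinh C\cosh s_0,\sinh C\sinh s_0,\cosh C,0),\quad E_3=(0,0,0,1).$$
Set $f=1/\langle P,X\rangle$ and $u_i=-\langle E_i,X\rangle/\langle P,X\rangle$. The addition formulas give
$$u=\big(\sinh(t-s_0),\ \cosh C\cos\theta-\sinh C\cosh(t-s_0),\ \sin\theta\big)f,\qquad f=\frac1{\cosh C\cosh(t-s_0)-\sinh C\cos\theta}.\tag{6}$$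
Expanding $X$ in the basis $P,E_1,E_2,E_3$ gives $0=\langle X,X\rangle=\langle P,X\rangle^2-\sum_i\langle E_i,X\rangle^2$, so $|u|=1$. By Lemma 2, $\int u_i\,d\mu=0$ for $i=1,2,3$.

Example: for $\rho=1$ we can take $C=0$, $s_0=\ell$. Then $u_1=\tanh(t-\ell)$ takes opposite values on the two circles, and $u_2,u_3$ have mean zero on each circle.

## 6. Only the boundary values count

The classical next step is to use $u$ itself as test map: $\sigma_1\mu(\partial\mathbb A_T)=\sigma_1\sum_i\int u_i^2d\mu\le\int|\nabla u|^2$. This is too weak. For $C=0$, $s_0=\ell$ we have $|u_t|^2=|u_\theta|^2=\operatorname{sech}^2(t-\ell)$, so $\int|\nabla u|^2=8\pi\tanh\ell$. For $T=T_1$ we have $T_1=2/\vartheta$, hence $T_1\coth T_1-1=\frac{1+\vartheta^2}{\vartheta^2}-1=\vartheta^{-2}$ and $2\pi G_*=4\pi\tanh\ell$. The bound is off by a factor $2$ at the critical catenoid itself.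

The loss comes from the interior. The quantities $\int u_i\,d\mu$ and $\int u_i^2\,d\mu$ see only boundary values, whereas $u$ wastes energy by staying on the sphere. So we replace $u$ by the harmonic extension $\hat u$ of $u|_{\partial\mathbb A_T}$, which has the least energy. Summing $\sigma_1\int u_i^2\,d\mu\le\int|\nabla\hat u_i|^2$ over $i$ and using $|u|=1$,
$$\bar\sigma_1(\mathbb A_T,\text{flat},\rho)\le\int_{\mathbb A_T}|\nabla\hat u|^2=:2\pi\,G(P).\tag{7}$$
The price is that $G(P)$ is not the area of a spherical region, and we do not control which $P$ occurs. We have to compute and bound $G$ on all of $H^3$.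

**Proposition 3.** Let $T\ge T_1$. Then $G(P)\le G_*$ for all $P\in H^3$. Equality holds only if $C=0$.

*Proof of Theorem A, given Proposition 3.* By (7) and Proposition 3, $\bar\sigma_1\le2\pi G_*$ for every density, so $\sup_{\mathcal C_T}\bar\sigma_1\le2\pi G_*$. By (4) and the remarks after it, $2\pi G_*=2E(\hat\Psi_T)$ is attained by $(g_{\hat\Psi_T},\rho_{\hat\Psi_T})$. $\blacksquare$

The proof of Proposition 3 fills Sections 7 to 11. It starts from the energy of a harmonic extension in Fourier modes. For data $A\cos n\theta$ at $T$ and $B\cos n\theta$ at $0$, $n\ge1$, the extension is $w(t)\cos n\theta$ with $w=\big(A\sinh nt+B\sinh n(T-t)\big)/\sinh nT$, and its Dirichlet integral is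
$$\pi\big(w(T)w'(T)-w(0)w'(0)\big)=\pi n\Big[\coth(nT)(A^2+B^2)-\frac{2AB}{\sinh nT}\Big].$$
The same holds for $\sin n\theta$. For $n=0$ the extension is linear, with Dirichlet integral $2\pi(A-B)^2/T$. Collect the coefficients of all components of $u$ in mode $n$ into vectors $A_n$ (on the circle $t=T$) and $B_n$ (on $t=0$). Then
$$G(P)=\frac{|A_0-B_0|^2}T+\sum_{n\ge1}\frac n2\Big[\coth(nT)\big(|A_n|^2+|B_n|^2\big)-\frac{2A_n\cdot B_n}{\sinh nT}\Big].\tag{8}$$
Put $p=T-s_0$ and $q=s_0$, so that $p+q=T$, and $t-s_0$ equals $p$ on the circle $t=T$ and $-q$ on the circle $t=0$. Subscripts $+$ and $-$ refer to these two circles.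

## 7. Points on the axis: $C=0$

Here only the modes $0$ and $1$ occur and $G$ is a quadratic polynomial in one variable. We have $u=(\tanh(t-s_0),\operatorname{sech}(t-s_0)\cos\theta,\operatorname{sech}(t-s_0)\sin\theta)$. Put
$$x=\tanh p+\tanh q=\sinh T\operatorname{sech}p\operatorname{sech}q>0 .$$
By (8),
$$G=\coth T\,(\operatorname{sech}^2p+\operatorname{sech}^2q)-\frac{2\operatorname{sech}p\operatorname{sech}q}{\sinh T}+\frac{x^2}T .$$
From $\cosh T=\cosh p\cosh q+\sinh p\sinh q$ we get $\tanh p\tanh q=\cosh T\operatorname{sech}p\operatorname{sech}q-1$. Hence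
$$x^2=\tanh^2p+\tanh^2q+2\tanh p\tanh q=-(\operatorname{sech}^2p+\operatorname{sech}^2q)+2\cosh T\operatorname{sech}p\operatorname{sech}q .$$
Substitute $\operatorname{sech}^2p+\operatorname{sech}^2q=2x\coth T-x^2$ and $\operatorname{sech}p\operatorname{sech}q=x/\sinh T$:
$$G=2x\Big(\coth^2T-\frac1{\sinh^2T}\Big)-x^2\Big(\coth T-\frac1T\Big)=2x-\frac{x^2}{G_*}\le G_*,\quad\text{with equality iff }x=G_*.\tag{9}$$
On the axis the bound is therefore exactly the conjectured value. What remains is to show that leaving the axis does not help.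

## 8. Points off the axis: an exact formula

Let $C>0$ and $h=\sinh C>0$. The aim is to compute all Fourier coefficients in (8). Put
$$N_+^2=\cosh^2p+h^2\sinh^2p=1+\cosh^2C\sinh^2p,\qquad N_-^2=\cosh^2q+h^2\sinh^2q=1+\cosh^2C\sinh^2q,$$
$$R_\pm=\frac1{N_\pm}\le1,\qquad m=R_+R_-,\qquad\kappa=m(\cosh p\cosh q-h^2\sinh p\sinh q).$$
Define $\tau_\pm>0$ by $\sinh\tau_\pm=N_\pm/h$. Since $N_+^2+h^2=\cosh^2C\cosh^2p$, we have $\cosh\tau_+=\coth C\cosh p$, and likewise $\cosh\tau_-=\coth C\cosh q$. Let $r_\pm=e^{-\tau_\pm}\in(0,1)$.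

**Step 1. Fourier series on one circle.** We drop the sign. By (6), $f=\frac1{h(\cosh\tau-\cos\theta)}$. With $1-2r\cos\theta+r^2=2r(\cosh\tau-\cos\theta)$ and $1-r^2=2r\sinh\tau$, the Poisson kernel gives
$$f=\frac1{h\sinh\tau}\Big(1+2\sum_{n\ge1}r^n\cos n\theta\Big)=R\Big(1+2\sum_{n\ge1}r^n\cos n\theta\Big),$$
and $\sum_{n\ge1}r^n\sin n\theta=\frac{r\sin\theta}{1-2r\cos\theta+r^2}$ gives $u_3=f\sin\theta=\frac2h\sum_{n\ge1}r^n\sin n\theta$. For $u_2$, insert $hf\cos\theta=\cosh C\cosh(t-s_0)f-1$:
$$u_2=\frac{\cosh C}h\big(\cosh C\cosh(t-s_0)f-1\big)-h\cosh(t-s_0)f=\frac{\cosh(t-s_0)}hf-\frac{\cosh C}h,$$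
since $\cosh^2C-h^2=1$. Finally $u_1=\sinh(t-s_0)f$.

**Step 2. The three quadratic quantities.** For $n\ge1$ the coefficient vector on the $+$ circle is
$$A_n=\Big(2r_+^nR_+\sinh p,\ \frac{2r_+^nR_+\cosh p}h,\ \frac{2r_+^n}h\Big),$$
with cosine coefficients of $u_1,u_2$ and the sine coefficient of $u_3$. On the $-$ circle,
$$B_n=\Big(-2r_-^nR_-\sinh q,\ \frac{2r_-^nR_-\cosh q}h,\ \frac{2r_-^n}h\Big).$$
Hence
$$|A_n|^2=\frac{4r_+^{2n}}{h^2}\big[R_+^2(h^2\sinh^2p+\cosh^2p)+1\big]=\frac{8r_+^{2n}}{h^2},\qquad|B_n|^2=\frac{8r_-^{2n}}{h^2},\qquad A_n\cdot B_n=\frac{4(r_+r_-)^n(1+\kappa)}{h^2}.$$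
For $n=0$ the constant $-\cosh C/h$ cancels in the difference, and
$$|A_0-B_0|^2=(R_+\sinh p+R_-\sinh q)^2+\frac{(R_+\cosh p-R_-\cosh q)^2}{h^2}=\frac{1+1-2\kappa}{h^2}.$$

**Step 3. Assembling.** Insert this in (8):
$$G=\frac{2(1-\kappa)}{h^2T}+\frac4{h^2}\sum_{n\ge1}n\Big[\coth(nT)(r_+^{2n}+r_-^{2n})-\frac{(1+\kappa)(r_+r_-)^n}{\sinh nT}\Big].$$
Split off the main part with $\coth nT=1+e^{-nT}/\sinh nT$ and sum it:
$$\frac4{h^2}\sum_{n\ge1}nr^{2n}=\frac4{h^2}\frac{r^2}{(1-r^2)^2}=\frac1{h^2\sinh^2\tau}=R^2 .$$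
The result is
$$G=R_+^2+R_-^2+\frac{2(1-\kappa)}{h^2T}+\sum_{n\ge1}K_n,\qquad K_n=\frac{4n}{h^2\sinh nT}\Big[e^{-nT}(r_+^{2n}+r_-^{2n})-(1+\kappa)(r_+r_-)^n\Big].\tag{10}$$

A check: let $C\to\infty$ with $p=0$, $q=T$. Then $R_+=1$, $R_-\to0$ and $\kappa=R_-\cosh T\to0$. The zero mode and $\sum K_n$ tend to $0$ because of the factors $h^{-2}$. So $G\to1$ and $2\pi G\to2\pi$, the value $\bar\sigma_1(\mathbb D)$ of the disc.

## 9. Two parameters: $Q$ and the distance to the axis $\lambda$

We look for coordinates in which the axis is one edge and the formula (9) is visible. Since $R_+^2(1+\cosh^2C\sinh^2p)=1$, we can choose $\alpha,\beta\in(0,\pi)$ with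
$$\sin\alpha=R_+,\quad\cos\alpha=R_+\cosh C\sinh p,\qquad\sin\beta=R_-,\quad\cos\beta=R_-\cosh C\sinh q .$$
Then $m=\sin\alpha\sin\beta$. Put
$$Q=\cos^2\tfrac{\alpha-\beta}2=\tfrac12(1+\cos\alpha\cos\beta+m)\in(0,1],\qquad\lambda=\frac{m\cosh^2\ell}Q>0 .$$
To see what these mean, set $C=0$ in the definitions. Then $m=\operatorname{sech}p\operatorname{sech}q$ and $\cos\alpha\cos\beta=\tanh p\tanh q=m\cosh T-1$, so $Q=\frac12m(1+\cosh T)=m\cosh^2\ell$. Hence $\lambda=1$, and $2Q\vartheta=m\sinh T=x$. So $\lambda=1$ is the axis, and $y=2Q\vartheta$ extends the variable $x$ of Section 7. The plan is to bound $G$ by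
$$\lambda\Big(2y-\frac{y^2}{G_*}\Big)+(1-\lambda)\cdot(\text{something smaller than }G_*).$$

**Step 1. Formulas for $\kappa$.** From $\cosh p\cosh q=\cosh T-\sinh p\sinh q$ and $1+h^2=\cosh^2C$ we get $\kappa=m\cosh T-\cos\alpha\cos\beta$. With $\cosh T=2\cosh^2\ell-1$ and $\cos\alpha\cos\beta=2Q-1-m$,
$$m=\lambda Q\operatorname{sech}^2\ell,\qquad1+\kappa=2(1-Q)+2m\cosh^2\ell=2(1-Q+\lambda Q),\qquad1-\kappa=2Q(1-\lambda).\tag{11}$$

**Step 2. $\lambda<1$ off the axis.** The vectors $(\cosh p,h\sinh p)$ and $(\cosh q,-h\sinh q)$ have lengths $N_+,N_-$, inner product $\kappa/m$ and determinant $-h\sinh(p+q)$. Lagrange's identity gives $\frac1{m^2}-\frac{\kappa^2}{m^2}=h^2\sinh^2T$, that is,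
$$1-\kappa^2=h^2m^2\sinh^2T>0.\tag{12}$$
So $|\kappa|<1$, and by (11) $0<\lambda<1$.

**Step 3. The main term of (10).** We have $\cos^2\frac{\alpha+\beta}2=\frac12(1+\cos\alpha\cos\beta-m)=Q-m$. Hence
$$R_+^2+R_-^2=\sin^2\alpha+\sin^2\beta=1-\cos(\alpha+\beta)\cos(\alpha-\beta)=1-(2Q-2m-1)(2Q-1)=4Q(1-Q)+2m(2Q-1).\tag{13}$$

From (11) we will also use
$$m\le\lambda\operatorname{sech}^2\ell,\qquad Qm=\lambda Q^2\operatorname{sech}^2\ell\le\operatorname{sech}^2\ell .\tag{14}$$

## 10. Estimating the modes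

**Step 1. The zero mode.** We eliminate $h$ by (12) and then use (11):
$$\frac{2(1-\kappa)}{h^2T}=\frac{2m^2\sinh^2T}{T(1+\kappa)}=\frac{\sinh^2T}T\cdot\frac{\lambda^2Q^2\operatorname{sech}^4\ell}{1-Q+\lambda Q}.$$
Since $\lambda(1-Q)\le1-Q$, we have $\lambda\le1-Q+\lambda Q$. With $\sinh^2T\operatorname{sech}^4\ell=4\vartheta^2$,
$$\frac{2(1-\kappa)}{h^2T}\le\frac{4\lambda Q^2\vartheta^2}T.\tag{15}$$

**Step 2. The modes $n\ge2$.** Here we show that their sum is at most a small multiple of $1-\lambda$. The function $\tau(s)=\operatorname{arcosh}(\coth C\cosh s)$ is even, and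
$$|\tau'(s)|=\frac{\coth C\,|\sinh s|}{\sqrt{\coth^2C\cosh^2s-1}}\le1,$$
because $\coth^2C\cosh^2s-1-\coth^2C\sinh^2s=\coth^2C-1\ge0$. So $|\tau_+-\tau_-|=|\tau(p)-\tau(-q)|\le p+q=T$, and
$$e^{-nT}(r_+^{2n}+r_-^{2n})=2e^{-nT}\cosh\big(n(\tau_+-\tau_-)\big)(r_+r_-)^n\le(1+e^{-2nT})(r_+r_-)^n\le2(r_+r_-)^n .$$
The bracket in $K_n$ is therefore at most $(1-\kappa)(r_+r_-)^n=2Q(1-\lambda)(r_+r_-)^n$. To remove $h^{-2}$, note that $2r\sinh\tau=1-r^2$ and $h\sinh\tau=1/R$ give
$$\frac{4r_\pm^2}{h^2}=R_\pm^2(1-r_\pm^2)^2\le R_\pm^2,\qquad\frac{4r_+r_-}{h^2}=m(1-r_+^2)(1-r_-^2)=:M\le m.\tag{16}$$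
Hence $\frac4{h^2}(r_+r_-)^n\le m$ for all $n\ge1$, and with (14)
$$\sum_{n\ge2}K_n\le2Q(1-\lambda)m\sum_{n\ge2}\frac n{\sinh nT}\le(1-\lambda)\,2\operatorname{sech}^2\ell\sum_{n\ge2}\frac n{\sinh nT}.\tag{17}$$

**Step 3. The mode $n=1$.** The argument of Step 2 would also bound $K_1$ by a multiple of $1-\lambda$, but that throws away too much. On the axis the corresponding term is $\frac1{\sinh T}\big[e^{-T}(\operatorname{sech}^2p+\operatorname{sech}^2q)-2\operatorname{sech}p\operatorname{sech}q\big]$. It is negative, because $|\log\cosh p-\log\cosh q|<T$ makes the bracket less than $(1+e^{-2T}-2)\operatorname{sech}p\operatorname{sech}q$. The exact identity (9), which has an equality case, contains it. So we keep its main part. By (16),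
$$\sinh T\,K_1\le e^{-T}(R_+^2+R_-^2)-M(1+\kappa)=e^{-T}(R_+^2+R_-^2)-m(1+\kappa)+(m-M)(1+\kappa).$$

*Claim:* $(m-M)(1+\kappa)\le\dfrac{2(1-\lambda)}{\sinh^2\ell}$.

If $\lambda\le\frac12$, use $m-M\le m$, $1+\kappa\le2$, (14) and $\lambda\le1-\lambda$: $(m-M)(1+\kappa)\le2m\le2\lambda\operatorname{sech}^2\ell\le2(1-\lambda)/\sinh^2\ell$.

If $\lambda\ge\frac12$, use $m-M=m\big(1-(1-r_+^2)(1-r_-^2)\big)\le m(r_+^2+r_-^2)$ and $r_\pm\le1/(2\sinh\tau_\pm)=hR_\pm/2$. Then eliminate $h^2$ by (12). By (11), $\frac{1-\kappa}m=\frac{2(1-\lambda)\cosh^2\ell}\lambda$; also $\sinh^2T=4\sinh^2\ell\cosh^2\ell$. So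
$$m-M\le\frac{mh^2}4(R_+^2+R_-^2)=\frac{(1-\kappa^2)(R_+^2+R_-^2)}{4m\sinh^2T}=\frac{(1-\lambda)(1+\kappa)(R_+^2+R_-^2)}{8\lambda\sinh^2\ell}\le\frac{1-\lambda}{2\lambda\sinh^2\ell},$$
since $1+\kappa\le2$ and $R_+^2+R_-^2\le2$. Multiplying by $1+\kappa\le2$ gives at most $\frac{1-\lambda}{\lambda\sinh^2\ell}\le\frac{2(1-\lambda)}{\sinh^2\ell}$. This proves the claim.

Since $m(1+\kappa)=2m-m(1-\kappa)=2m-2Q(1-\lambda)m$ and $Qm\le\operatorname{sech}^2\ell$,
$$K_1\le\frac{e^{-T}}{\sinh T}(R_+^2+R_-^2)-\frac{2m}{\sinh T}+\frac{1-\lambda}{\sinh T}\Big(\frac2{\cosh^2\ell}+\frac2{\sinh^2\ell}\Big).\tag{18}$$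

**Step 4. Summation.** We insert (13), (15), (17), (18) in (10) and recover the polynomial of Section 7. Put
$$c(T)=\frac1{\sinh T}\Big(\frac2{\cosh^2\ell}+\frac2{\sinh^2\ell}\Big)+\frac2{\cosh^2\ell}\sum_{n\ge2}\frac n{\sinh nT}.$$
Since $1+e^{-T}/\sinh T=\coth T$,
$$G\le\coth T\,\big[4Q(1-Q)+2m(2Q-1)\big]-\frac{2m}{\sinh T}+\frac{4\lambda Q^2\vartheta^2}T+(1-\lambda)c(T).$$
Replace $m$ by $\lambda Q\operatorname{sech}^2\ell$ and write $4Q(1-Q)$ as $\lambda$ times itself plus $1-\lambda$ times itself: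
$$G\le\lambda\mathcal A+(1-\lambda)\big[4Q(1-Q)\coth T+c(T)\big],$$
$$\mathcal A=\coth T\big[4Q(1-Q)+2Q(2Q-1)\operatorname{sech}^2\ell\big]-\frac{2Q\operatorname{sech}^2\ell}{\sinh T}+\frac{4Q^2\vartheta^2}T .$$
With $\operatorname{sech}^2\ell=1-\vartheta^2$, the bracket in $\mathcal A$ is $2Q(1+\vartheta^2)-4Q^2\vartheta^2$. Using the formulas for $\coth T$ and $\sinh T$ in $\vartheta$, and $y=2Q\vartheta$,
$$\mathcal A=2Q\,\frac{(1+\vartheta^2)^2-(1-\vartheta^2)^2}{2\vartheta}-y^2\coth T+\frac{y^2}T=4Q\vartheta-y^2\Big(\coth T-\frac1T\Big)=2y-\frac{y^2}{G_*}\le G_* .$$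
Since $4Q(1-Q)\le1$,
$$G\le\lambda G_*+(1-\lambda)\big(\coth T+c(T)\big).\tag{19}$$

## 11. The numerical comparison $\coth T+c(T)<G_*$

In the upper bound, this lemma is the only place where $T\ge T_1$ is used.

**Lemma 4.** $\coth T+c(T)<G_*(T)$ for all $T\ge T_1$.

*Proof.* We first reduce to a monotone quantity and then evaluate it at one point.

**Step 1. Reduction.** Let $\eta=\coth T-1=\frac2{e^{2T}-1}$ and $w=\frac1T-\eta$, so that $G_*=\frac1{1-w}$. Since $T>1$, $w<1$, and $(1-w)(1+w)\le1$ gives $G_*\ge1+w=1+\frac1T-\eta$. So it suffices to show $1+\eta+c(T)<1+\frac1T-\eta$, that is, $T(2\eta+c(T))<1$. Each of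
$$T\eta,\qquad\frac T{\sinh T\cosh^2\ell},\qquad\frac T{\sinh T\sinh^2\ell},\qquad\frac T{\sinh nT\cosh^2\ell}$$
is decreasing in $T>0$, because $\frac{2T}{e^{2T}-1}$ and $\frac T{\sinh nT}$ are. Hence $T(2\eta+c)$ is decreasing.

**Step 2. A convenient point $T_0<T_1$.** Let $T_0=\ln10.8$. From the exponential series, $e^{0.6}>1+0.6+0.18+0.036+0.0054=1.8214$, so $e^{2.4}>1.8214^4>11>10.8$ and $T_0<2.4$. Moreover $\tanh\frac{T_0}2=\frac{9.8}{11.8}$, so $\frac{T_0}2\tanh\frac{T_0}2<1.2\cdot\frac{9.8}{11.8}<1=t_1\tanh t_1$. Hence $T_0<T_1$, and it suffices to check $T=T_0$.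

**Step 3. The values at $T_0$.** Since $e^{2T_0}=116.64$, $2\eta=4/115.64<0.0347$. Next, $\sinh T_0>5.353$ and $\cosh T_0>5.446$. From $\cosh^2\ell=\frac12(\cosh T_0+1)$ and $\sinh^2\ell=\frac12(\cosh T_0-1)$ we get $\cosh^2\ell>3.223$ and $\sinh^2\ell>2.223$, so
$$\frac1{\sinh T_0}\Big(\frac2{\cosh^2\ell}+\frac2{\sinh^2\ell}\Big)<\frac{0.6206+0.8997}{5.353}<0.2841 .$$
For the series, $\sinh nT\ge e^{(n-2)T}\sinh2T$ for $n\ge2$, since $e^{-nT}\le e^{(n-4)T}$. Also $\sinh2T_0=2\sinh T_0\cosh T_0>58.3$. With $v=1/10.8$,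
$$\sum_{n\ge2}\frac n{\sinh nT_0}\le\frac1{58.3}\sum_{j\ge0}(j+2)v^j=\frac1{58.3}\Big(\frac2{1-v}+\frac v{(1-v)^2}\Big)<\frac{2.317}{58.3}<0.0398,$$
and $0.6206\cdot0.0398<0.0248$. Altogether
$$T_0(2\eta+c)<2.4\,(0.0347+0.2841+0.0248)=2.4\cdot0.3436<0.83<1.\qquad\square$$

*Proof of Proposition 3.* If $C=0$, (9) gives $G(P)\le G_*$. If $C>0$, then $0<\lambda<1$ by (12), and (19) with Lemma 4 gives $G(P)<G_*$. $\square$

With this, Theorem A is proved.

## 12. All maximal measures

*Proof of Theorem B.* Let $T\ge T_1$.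

**Step 1. A maximal measure must be of the stated form.** Here we read off what equality in (7) forces. Let $(g,\rho)$ be maximal. Pass to the flat metric and write again $\rho\,ds$ for the boundary measure. Choose $P$ as in Section 5, after a rotation. Then
$$2\pi G_*=\bar\sigma_1\le2\pi G(P)\le2\pi G_* .$$
So $G(P)=G_*$. By Proposition 3, $C=0$, and by (9), $x=G_*$. Moreover, each of the three inequalities $\sigma_1\int u_i^2\,d\mu\le\int|\nabla\hat u_i|^2$ is an equality, since their sum is. Thus each $\hat u_i$ attains the minimum in (1) and is a $\sigma_1$-eigenfunction, and $\partial_\nu\hat u=\sigma_1\rho\,\hat u$ on the boundary.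

Since $C=0$, $\hat u=(b(t),a(t)\cos\theta,a(t)\sin\theta)$ with $a''=a$, $b''=0$. Here $a\not\equiv0$ because its boundary values are $\operatorname{sech}p$ and $\operatorname{sech}q$, and $b$ is non-constant because $b(T)-b(0)=\tanh p+\tanh q=x>0$. As $|\hat u|=1$ on the boundary, $\sigma_1\rho=\hat u\cdot\partial_\nu\hat u$ there, which is constant on each circle, with values $z_\pm>0$. So $a,b,z_\pm$ satisfy the hypotheses of Lemma 1, and $z_\pm$ are the two roots $z_1,z_2$ of $z^2-G_*z+G_*/T$ in some order. The resulting measure is invariant under rotations, so the rotation made at the start does no harm.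

**Step 2. Both orders are maximal.** The boundary measure of $(g_{\hat\Psi_T},\rho_{\hat\Psi_T})$ is $|\partial_\nu\hat\Psi_T|\,d\theta$. By Lemma 1 it takes the values $z_1,z_2$ on the two circles in some order, and it is maximal by Theorem A. The reflection $t\mapsto T-t$ is an isometry of $\mathbb A_T$, so the swapped measure is maximal too. Scaling the measure does not change $\bar\sigma_1$, and $\bar\sigma_1$ depends only on the conformal class and the measure, so every pair of the stated form is maximal.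

**Step 3. Counting.** By (5) the discriminant $G_*^2-4G_*/T$ is zero for $T=T_1$ and positive for $T>T_1$. So $z_1=z_2$ exactly for $T=T_1$, and then the maximal measure is unique up to scale. For $T>T_1$ the pairs $(z_1,z_2)$ and $(z_2,z_1)$ are not proportional, since $z_1/z_2=z_2/z_1$ with positive entries would force $z_1=z_2$. So there are exactly two maximal measures up to scale, exchanged by $t\mapsto T-t$.

**Step 4. Monotonicity in $T$.** By Theorem A the supremum is $2\pi G_*=2\pi/(\coth T-\frac1T)$ on $[T_1,\infty)$. Since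
$$\frac d{dT}\Big(\coth T-\frac1T\Big)=\frac1{T^2}-\frac1{\sinh^2T}>0,$$
it is strictly decreasing. $\blacksquare$
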